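# Inner quasidiagonal C\*-algebras with no quasidiagonal irreducible representation

## 1. A commutator gap in every irreducible representation

**Theorem A.** Let $\kappa$ be an uncountable cardinal. There is a unital C\*-algebra $A$ of density character exactly $\kappa$ such that:

1. $A$ is the closure of an upward directed union of unital residually finite-dimensional C\*-subalgebras, and $A$ is inner quasidiagonal.
2. There are a constant $c>0$ (independent of $\kappa$) and an integer $m$ such that for every irreducible representation (more generally, every nonzero factor representation) $\pi$ of $A$ on $\mathcal H$ there are unitaries $v_1,\dots,v_m\in A$ with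
$$\max_{l}\|[P,\pi(v_l)]\|\ge c\quad\text{for every nonzero finite-rank projection }P\text{ on }\mathcal H. \tag{1}$$

In particular, no irreducible representation of $A$ is quasidiagonal, and the empty family is not separating.

The theorem holds in ZFC, with no further hypothesis. It answers, in the negative, a question from Bruce Blackadar and Eberhard Kirchberg, "Irreducible representations of inner quasidiagonal C\*-algebras", arXiv:0711.4949 (2007): does every inner quasidiagonal C\*-algebra, separable or not, have a separating family of quasidiagonal irreducible representations? We now unpack the words.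

**Conventions.** Irreducible representations are nonzero. Factor representations are nondegenerate, and $\pi(A)''$ is a factor. We write $[P,x]=Px-xP$. The density character of a space is the least cardinality of a dense subset. A C\*-algebra is residually finite-dimensional if its finite-dimensional representations separate its points.

**Definition (quasidiagonal representation).** A representation $\pi$ of $A$ on $\mathcal H$ is quasidiagonal if there is an increasing net $(P_i)$ of finite-rank projections on $\mathcal H$, converging strongly to $I$, with $\|P_i\pi(x)-\pi(x)P_i\|\to0$ for every $x\in A$.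

A finite-dimensional representation is quasidiagonal: take $P=I$. The identity representation of the compact operators $\mathcal K(\mathcal H)$ is quasidiagonal: let $P$ run through all finite-rank projections; for compact $x$ both $Px\to x$ and $xP\to x$ in norm.

A representation that is not quasidiagonal: let $S$ be the unilateral shift on $\ell^2$, $Se_k=e_{k+1}$ for $k\ge0$, and consider the identity representation of the C\*-algebra it generates. Let $P$ be a finite-rank projection and $\eta=\|[P,S]\|$. On $P\ell^2$ put $R=PSP$. Then
$$R^*R-P=PS^*PSP-PS^*SP=PS^*[P,S]P,$$
so $R^*R\ge(1-\eta)P$. In finite dimension $RR^*$ and $R^*R$ have the same eigenvalues, so $RR^*\ge(1-\eta)P$ too. But $S^*e_0=0$, so $\|R^*Pe_0\|=\|PS^*Pe_0\|\le\|Pe_0-e_0\|$. If $P\to I$ strongly and $\eta\to0$, then the left side has square at least $(1-\eta)\|Pe_0\|^2\to1$ while the right side tends to $0$, a contradiction.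

The shift also shows that (1) is stronger than failure of quasidiagonality. Put $v=N^{-1/2}\sum_{0\le k<N}e_k$ and let $P$ be the projection onto $\mathbb Cv$. Then $[P,S]\zeta=\langle\zeta,S^*v\rangle v-\langle\zeta,v\rangle Sv$, so
$$\|[P,S]\|\le\|S^*v-v\|+\|Sv-v\|=\frac{1+\sqrt2}{\sqrt N}.$$
So there are nonzero finite-rank projections that almost commute with $S$; they just cannot be made large. In (1), no nonzero finite-rank projection whatsoever is allowed.

**Definition (separating family).** A family of representations of $A$ is separating if for every nonzero $x\in A$ some $\pi$ in the family has $\pi(x)\ne0$.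

**Definition (inner quasidiagonal).** $A$ is inner quasidiagonal if for all $x_1,\dots,x_n\in A$ and $\epsilon>0$ there is a projection $p$ in the enveloping von Neumann algebra $A^{**}$ such that $\|px_jp\|>\|x_j\|-\epsilon$ and $\|px_j-x_jp\|<\epsilon$ for all $j$, and $pAp$ is finite-dimensional.

Two examples. For $A=\mathcal K(\mathcal H)$ we have $A^{**}=B(\mathcal H)$ and $p$ can be a finite-rank projection. For $A=C(Y)$, with $Y$ compact Hausdorff, choose points $y_j$ with $|x_j(y_j)|=\|x_j\|$. The algebra $A^{**}$ has $\ell^\infty(\{y_1,\dots,y_n\})$ as a direct summand, and we take $p$ to be its unit. Then $p$ is central and $px_jp$ is the restriction of $x_j$ to the finite set, which has norm $\|x_j\|$.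

**Known theorem.** A separable C\*-algebra is inner quasidiagonal if and only if it has a separating family of quasidiagonal irreducible representations.

We use this as a black box, and only for Theorem C and the last sentence of Theorem B; Theorem A does not need it.

**Theorem B.** For every C\*-algebra, the existence of a separating family of quasidiagonal irreducible representations implies inner quasidiagonality. The reverse implication holds for all algebras of density character $\kappa$ if $\kappa\le\aleph_0$, and it fails for some algebra of density character $\kappa$ for every $\kappa\ge\aleph_1$.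

**Theorem C.** For a C\*-algebra $A$ the following are equivalent:

- (a) $A$ is inner quasidiagonal.
- (b) Every separable C\*-subalgebra of $A$ lies in a separable inner quasidiagonal C\*-subalgebra of $A$.
- (c) Every separable C\*-subalgebra of $A$ lies in a separable C\*-subalgebra of $A$ that has a separating family of quasidiagonal irreducible representations.

So in the algebra of Theorem A, quasidiagonal irreducible representations are plentiful on a cofinal family of separable subalgebras, and absent on the whole.

## 2. Inner quasidiagonality in terms of irreducible representations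

We first remove $A^{**}$ from the definition. Two facts will be used throughout. If $\pi_1,\dots,\pi_r$ are pairwise inequivalent irreducible representations on $H_1,\dots,H_r$, then an operator commuting with $\bigoplus\pi_i(A)$ is a matrix of intertwiners, hence by Schur's lemma a diagonal matrix of scalars; so $\big(\bigoplus\pi_i\big)(A)''=\bigoplus_iB(H_i)$. And every nondegenerate representation of $A$ extends to a normal representation of $A^{**}$ with image $\pi(A)''$.

**Lemma 1.** $A$ is inner quasidiagonal if and only if for all $x_1,\dots,x_n\in A$ and $\epsilon>0$ there are finitely many pairwise inequivalent irreducible representations $\pi_i$ on $H_i$ and finite-rank projections $P_i\in B(H_i)$ with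
$$\max_i\|[P_i,\pi_i(x_j)]\|<\epsilon\quad\text{and}\quad\max_i\|P_i\pi_i(x_j)P_i\|>\|x_j\|-\epsilon\quad\text{for all }j. \tag{2}$$
An empty family is allowed, and an empty maximum is $0$.

**Step 1 (representations give a projection).** This step proves "if". The normal extension of $\bigoplus\pi_i$ maps $A^{**}$ onto $\bigoplus_iB(H_i)$. Its kernel is a weak\*-closed ideal, so it is $A^{**}(1-z)$ with $z$ a central projection, and $A^{**}z\cong\bigoplus_iB(H_i)$ with $xz\leftrightarrow\bigoplus_i\pi_i(x)$. Let $p\in A^{**}z$ correspond to $\bigoplus P_i$. Then $\|pxp\|=\max_i\|P_i\pi_i(x)P_i\|$ and $\|[p,x]\|=\max_i\|[P_i,\pi_i(x)]\|$. Also $pAp$ embeds in $\bigoplus B(P_iH_i)$, so it is finite-dimensional. For the empty family, $p=0$.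

**Step 2 (a projection gives representations).** This step proves "only if". Let $p$ be as in the definition. If $p=0$, take the empty family. Otherwise $pAp$ is weak\*-dense in $pA^{**}p$, and, being finite-dimensional, weak\*-closed. So $pA^{**}p=pAp$ is a finite-dimensional C\*-algebra with unit $p$, and $p$ is a finite sum of minimal projections $q_l$ of it. We have $q_lA^{**}q_l=q_l(pA^{**}p)q_l=\mathbb Cq_l$, so $q_l$ is minimal in $A^{**}$.

Let $c(q_l)$ be the central support. If $z$ is a central projection, then $zq_l\in\mathbb Cq_l$ is a projection, so it is $q_l$ or $0$. In the first case $z\ge c(q_l)$; in the second $zc(q_l)=0$. Hence $c(q_l)$ is minimal among central projections, and $A^{**}c(q_l)$ is a factor with a minimal projection, that is, isomorphic to some $B(H)$. Let $z_1,\dots,z_r$ be the distinct central supports; they are mutually orthogonal by minimality. Put $\pi_i(a)=az_i\in A^{**}z_i\cong B(H_i)$. It is irreducible because $Az_i$ is weak\*-dense in $A^{**}z_i$. If $W\pi_i(a)W^*=\pi_j(a)$ for all $a\in A$ with $W$ unitary and $i\ne j$, then the same identity holds for the normal extensions, $W(bz_i)W^*=bz_j$ for $b\in A^{**}$; at $b=z_i$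 it reads $1=0$. So the $\pi_i$ are pairwise inequivalent.

Put $P_i=pz_i$. It has finite rank, since $B(P_iH_i)\cong pz_iA^{**}pz_i$ is finite-dimensional. As $q_l\le c(q_l)$ for every $l$, we have $p=\sum_ipz_i$, so $\|pxp\|$ and $\|[p,x]\|$ are the maxima in (2). $\square$

Lemma 1 shows that the unitaries in (1) cannot be chosen independently of $\pi$. If fixed $v_1,\dots,v_m$ satisfied (1) in all irreducible representations, apply (2) to them with $\epsilon<\min(c,1)$: since $\max_i\|P_i\pi_i(v_1)P_i\|>1-\epsilon>0$, some $P_i$ is nonzero, and all its commutators have norm less than $c$.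

**Proof of the first sentence of Theorem B.** Let $A$ have a separating family of quasidiagonal irreducible representations, and let $x_1,\dots,x_n\in A$, $\epsilon>0$. The direct sum of the family is faithful, hence isometric. So for each $j$ with $x_j\neq0$ some $\pi$ in the family has $\|\pi(x_j)\|>\|x_j\|-\epsilon/2$; for $x_j=0$ nothing needs to be chosen. Choose one such $\pi$ for each such $j$ and discard repetitions up to equivalence. This gives pairwise inequivalent $\pi_1,\dots,\pi_r$, with $r=0$ if all $x_j=0$. Let $(P)$ be a net as in the definition of quasidiagonality for $\pi_i$. Since $\|P\|\le1$ and $P\to I$ strongly, $P\pi_i(x_j)P\to\pi_i(x_j)$ strongly, so $\liminf\|P\pi_i(x_j)P\|\ge\|\pi_i(x_j)\|$. The commutator norms tend to $0$. Only finitely many conditions are imposed on each net, so we may choose $P_i$ far enough along it to have (2). Lemma 1 applies. $\square$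

## 3. Directed unions and one representation for all stages

How would one try to prove the converse? In (2) the representations depend on the finite set and on $\epsilon$. A quasidiagonal irreducible representation must serve all finite sets at once. Here is a clean situation in which this works.

**Lemma 2.** Let $A$ be a unital C\*-algebra that is the closure of an upward directed union of unital C\*-subalgebras $A_F$. Let $\varphi$ be a state of $A$ such that every $\varphi|_{A_F}$ is pure and has a finite-dimensional GNS space. Then the GNS representation $\pi$ of $\varphi$ is irreducible and quasidiagonal.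

*Proof.* If $\varphi=\frac12(\psi_1+\psi_2)$ with states $\psi_i$, purity on each $A_F$ gives $\psi_1=\psi_2=\varphi$ on $A_F$, hence on $A$. So $\varphi$ is pure and $\pi$ is irreducible. Let $\xi$ be the GNS vector. The space $\pi(A_F)\xi$ is the GNS space of $\varphi|_{A_F}$, so it is finite-dimensional; let $P_F$ be the projection onto it. It commutes with $\pi(A_F)$. The $P_F$ increase with $A_F$, and $\bigcup_F\pi(A_F)\xi$ is dense, so $P_F\to I$ strongly. Given $x\in A$ and $y\in A_{F_0}$, for all $A_F\supset A_{F_0}$ we have $\|[P_F,\pi(x)]\|=\|[P_F,\pi(x-y)]\|\le2\|x-y\|$. So the commutators tend to $0$. $\square$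

Suppose now that $A$ is a closed directed union of residually finite-dimensional $A_F$. For a given $F$, take a pure state of $A_F$ with finite-dimensional GNS space and extend it to a pure state of $A$; the projection onto the finite-dimensional space it generates under $A_F$ commutes with $A_F$. But the extension may restrict to a larger $A_G$ in an uncontrolled way. To use Lemma 2 we need one state that is good for all $F$. If the states good for $F$ lie over a dense open set $U_F$ of some parameter space, a countable directed system can be handled by a Baire argument, since we only need a point of a countable intersection. With uncountably many $F$ the intersection $\bigcap_FU_F$ can be empty. That is the exact point at which this approach stops. The counterexample is built to make the intersection empty, and to make "not good" as bad as (1).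

## 4. Finite-dimensional representations of $SL_3(\mathbb Z)$ that degenerate badly

We need a building block $D$ with many finite-dimensional representations, indexed by $n\in\mathbb N=\{1,2,\dots\}$, such that at $n=\infty$ every representation has a commutator gap.

Let $\Gamma=SL_3(\mathbb Z)$. It has Kazhdan's property (T) (Kazhdan 1967; Bekka–de la Harpe–Valette, *Kazhdan's Property (T)*, Thm 4.2.5). We use this in the following form: there are a finite set $S\subset\Gamma$ with $S=S^{-1}$ and $\delta>0$ such that if a unitary representation $\tau$ of $\Gamma$ has no nonzero invariant vector, then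
$$\max_{s\in S}\|\tau(s)\xi-\xi\|\ge\delta\|\xi\|\quad\text{for every vector }\xi. \tag{3}$$

The group $\Gamma$ maps onto each finite group $SL_3(\mathbb F_p)$, because that group is generated by elementary matrices, and these lift to $\Gamma$. The order of a finite group is the sum of the squares of the dimensions of its irreducible representations. Irreducible representations of $SL_3(\mathbb F_p)$ pull back to $\Gamma$, inequivalent ones to inequivalent ones. If $\Gamma$ had only finitely many finite-dimensional irreducible unitary representations up to equivalence, the orders $|SL_3(\mathbb F_p)|$ would be bounded, which they are not. So we can fix a sequence of pairwise inequivalent irreducible unitary representations $\rho_n:\Gamma\to U(k_n)$, $n\in\mathbb N$, with $k_n<\infty$.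

**Definition (the algebra $D$).** Let
$$J=\Big\{(d_n)\in\prod_nM_{k_n}:\|d_n\|\to0\Big\},\qquad u(g)=(\rho_n(g))_n,$$
and let $D\subset\prod_nM_{k_n}$ be the C\*-algebra generated by $J$ and $u(\Gamma)$.

$D$ is unital and separable, and $J$ is an ideal of $D$. Let $e_n\in J$ be the unit of the $n$-th coordinate; it is central in $D$. If $\theta$ is an irreducible representation of $D$ with $\theta(J)\ne0$, then $\theta(e_n)\ne0$ for some $n$, so $\theta(e_n)=1$ and $\theta$ factors through $De_n=M_{k_n}$: it is the $n$-th coordinate. All other irreducible representations of $D$ kill $J$. We say that they live at infinity.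

**Lemma 3.** Let $\theta:D\to B(H)$ be a unital representation on $H\ne0$ with $\theta(J)=0$, and let $\sigma=\theta\circ u$. Then:

(i) $\sigma$ has no nonzero finite-dimensional invariant subspace.

(ii) For every nonzero finite-rank projection $P$ on $H$, $\max_{s\in S}\|[P,\sigma(s)]\|\ge\delta/\sqrt2$.

Statement (i) depends on the group. With $\mathbb Z$ in place of $\Gamma$ and $\rho_n(1)=\lambda_n$, distinct numbers of modulus one, $D$ would be commutative, and $D/J$ would have one-dimensional representations.

**Step 1 (a contraction that detects an invariant subspace).** This step sets up the proof of (i). Suppose there is a nonzero finite-dimensional invariant subspace, and take an irreducible one, $K$. As $\theta(D)=C^*(\sigma(\Gamma))$, $K$ reduces $\theta$. Let $\theta_0,\sigma_0$ be the restrictions to $K$, and $\bar\sigma_0$ the conjugate representation on $\bar K$. Put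
$$h=\tfrac12\Big(1\otimes1+\tfrac1{|S|}\sum_{s\in S}u(s)\otimes\bar\sigma_0(s)\Big)\in D\otimes B(\bar K).$$
Identify $K\otimes\bar K$ with $HS(K)$ by $\xi\otimes\bar\eta\mapsto\langle\,\cdot\,,\eta\rangle\xi$. Then $\sigma_0(s)\otimes\bar\sigma_0(s)$ becomes $Z\mapsto\sigma_0(s)Z\sigma_0(s)^*$, which fixes $1_K$. So $(\theta_0\otimes\mathrm{id})(h)$ fixes a nonzero vector, and $\|(\theta_0\otimes\mathrm{id})(h)\|\ge1$.

**Step 2 (the norm at infinity is bounded by a limit superior).** This step compares $h$ with its coordinates. Since $B(\bar K)$ is finite-dimensional, $D\otimes B(\bar K)$ is a C\*-subalgebra of $\prod_nM_{k_n}\otimes B(\bar K)$, and the $n$-th coordinate of $h$ is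
$$h_n=\tfrac12\Big(1+\tfrac1{|S|}\sum_{s\in S}\tau_n(s)\Big),\qquad\tau_n=\rho_n\otimes\bar\sigma_0.$$
For $N\in\mathbb N$ let $e=e_1+\dots+e_N\in J$. As $\theta_0(e)=0$,
$$\|(\theta_0\otimes\mathrm{id})(h)\|=\|(\theta_0\otimes\mathrm{id})\big(((1-e)\otimes1)h\big)\|\le\sup_{n>N}\|h_n\|.$$
Letting $N\to\infty$ gives $1\le\limsup_n\|h_n\|$.

**Step 3 (property (T) pushes the limit superior below 1).** This step finishes (i). The $\rho_n$ are pairwise inequivalent, so $\rho_n\not\cong\sigma_0$ for all but at most one $n$. For such $n$ identify $\mathbb C^{k_n}\otimes\bar K$ with $HS(K,\mathbb C^{k_n})$, where $\tau_n(s)$ acts by $Z\mapsto\rho_n(s)Z\sigma_0(s)^*$. An invariant vector is an intertwiner from $\sigma_0$ to $\rho_n$, so it is $0$ by Schur's lemma. Hence (3) applies to $\tau_n$. As $S$ is symmetric, $\frac1{|S|}\sum_s\tau_n(s)$ is a self-adjoint contraction, so $0\le h_n\le1$. Let $\xi$ be a unit vector. Some $s\in S$ has $2-2\,\mathrm{Re}\langle\tau_n(s)\xi,\xi\rangle=\|\tau_n(s)\xi-\xi\|^2\ge\delta^2$, that is, $\mathrm{Re}\langle\tau_n(s)\xi,\xi\rangle\le1-\delta^2/2$; for the other elements of $S$ the real part is at most $1$. So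
$$\langle h_n\xi,\xi\rangle\le\frac12\Big(2-\frac{\delta^2}{2|S|}\Big)=1-\frac{\delta^2}{4|S|}.$$
Hence $\limsup_n\|h_n\|<1$, contradicting Step 2. This proves (i).

**Step 4 (an almost commuting projection is an almost invariant vector).** This step proves (ii). Suppose $P\ne0$ has finite rank and $\|[P,\sigma(s)]\|<\delta/\sqrt2$ for all $s\in S$. Let $\Gamma$ act on the Hilbert space $HS(H)$ by $Z\mapsto\sigma(g)Z\sigma(g)^*$. The operator $[\sigma(s),P]$ has rank at most $2\,\mathrm{rank}P$, and $\|P\|_2=\sqrt{\mathrm{rank}P}$, so
$$\|\sigma(s)P\sigma(s)^*-P\|_2=\|[\sigma(s),P]\|_2\le\|[\sigma(s),P]\|\sqrt{2\,\mathrm{rank}P}<\delta\|P\|_2$$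
for all $s\in S$. By (3) this action has a nonzero invariant vector: a nonzero Hilbert–Schmidt operator $X$ commuting with $\sigma(\Gamma)$. As $\sigma(\Gamma)$ is closed under adjoints, $X^*X$ commutes with it too. It is a nonzero positive compact operator, so its eigenspace for some nonzero eigenvalue is nonzero and finite-dimensional; this eigenspace is $\sigma$-invariant. That contradicts (i). $\square$

## 5. Independent parameters are not enough

$D$ alone is no counterexample: its coordinates form a separating family of finite-dimensional irreducible representations. We want an algebra containing many copies $j_\alpha(D)$, $\alpha\in X$, such that in every irreducible representation at least one copy lives at infinity.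

The first idea is to take uncountably many independent copies. For finite $F\subset X$ let $B_F$ be the C\*-subalgebra of $\prod_{\nu\in\mathbb N^X}\bigotimes_{\alpha\in F}M_{k_{\nu(\alpha)}}$ generated by the functions $\nu\mapsto d_{\nu(\alpha)}$ (in the $\alpha$-th tensor factor), $d\in D$, $\alpha\in F$. Tensoring with $1$ embeds $B_F$ isometrically in $B_G$ for $F\subset G$; let $B$ be the limit.

This fails for any $X$. Fix $\nu\in\mathbb N^X$. Evaluation at $\nu$ maps $B_F$ onto $\bigotimes_{\alpha\in F}M_{k_{\nu(\alpha)}}$, because $J\subset D$. Choose a unit vector in each $\mathbb C^{k_{\nu(\alpha)}}$. The product vector states on the matrix algebras are compatible as $F$ grows, so they define a state of $B$. Its restriction to $B_F$ is a vector state of a full matrix algebra composed with a surjection, so it is pure with finite-dimensional GNS space. By Lemma 2 its GNS representation $\pi_\nu$ is irreducible and quasidiagonal. On $B_F$ it satisfies $\|\pi_\nu(y)\|\ge\|y(\nu)\|$, because the restriction of $\pi_\nu$ to the finite-dimensional space generated by $B_F$ is equivalent to evaluation at $\nu$. Given $x\ne0$, choose $y\in B_F$ with $\|x-y\|<\|x\|/4$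 and $\nu$ with $\|y(\nu)\|>\|x\|/2$; then $\|\pi_\nu(x)\|>\|x\|/4>0$. So $B$ has a separating family of quasidiagonal irreducible representations.

The trouble is that the indices $\nu(\alpha)$ can all be finite at once. They must be coupled: any finitely many of them should be finite for a dense set of parameters, so that no norm is lost, but never all of them. The coupling is simple: let the indices that are finite be pairwise distinct. Since an uncountable set does not inject into $\mathbb N$, some index must then be $\infty$.

## 6. The sequence space $T$ and the algebra $A$

**The space.** Let $X$ be a set of cardinality $\kappa>\aleph_0$, let $X^+=X\cup\{\infty\}$ be the one-point compactification of the discrete space $X$, and let $T=(X^+)^{\mathbb N}$, a compact Hausdorff space. For $\alpha\in X$ put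
$$f_\alpha(t)=\min\{n:t(n)=\alpha\}\in\mathbb N\cup\{\infty\}\qquad(\min\emptyset=\infty).$$
For instance, if $t=(\alpha,\beta,\alpha,\infty,\infty,\dots)$ with $\alpha\ne\beta$, then $f_\alpha(t)=1$, $f_\beta(t)=2$, and $f_\gamma(t)=\infty$ for all other $\gamma$. Put $U_\alpha=\{f_\alpha<\infty\}=\{t:\alpha\in\mathrm{ran}\,t\}$, and for finite $F\subset X$ put $U_F=\bigcap_{\alpha\in F}U_\alpha$, with $U_\emptyset=T$. Three properties are needed.

- For $n\in\mathbb N$ the set $f_\alpha^{-1}(n)=\{t(n)=\alpha\}\cap\bigcap_{m<n}\{t(m)\ne\alpha\}$ is clopen, because $\{\alpha\}$ is clopen in $X^+$.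
- $U_F$ is open and dense. It is open by the first property. A nonempty basic open set restricts only coordinates $1,\dots,N$ for some $N$; choose these coordinates as required and put the elements of $F$ in coordinates after $N$.
- For every $t\in T$ there is $\alpha\in X$ with
$$f_\alpha(t)=\infty, \tag{4}$$
because $\mathrm{ran}\,t$ is countable and $X$ is not.

So the dense open sets $U_\alpha$ have empty intersection.

**The algebras $A_F$.** For finite $F\subset X$ and $t\in U_F$ let $M_{F,t}=\bigotimes_{\alpha\in F}M_{k_{f_\alpha(t)}}$, a full matrix algebra ($\mathbb C$ if $F=\emptyset$). Let $A_F$ be the C\*-subalgebra of the $\ell^\infty$-product $\prod_{t\in U_F}M_{F,t}$ generated by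

- the functions $t\mapsto h(t)1$, $h\in C(T)$;
- the elements $j_\alpha(d):t\mapsto d_{f_\alpha(t)}$, placed in the $\alpha$-th tensor factor, for $d\in D$ and $\alpha\in F$.

**Step 1 (evaluations).** This step shows that $A_F$ is residually finite-dimensional. Let $t\in U_F$. Since $f_\alpha(t)$ is finite for $\alpha\in F$ and $J\subset D$, the elements $j_\alpha(d)$, $d\in J$, take all values in the $\alpha$-th factor at $t$. So $\mathrm{ev}_t:A_F\to M_{F,t}$ is onto, and it is a finite-dimensional irreducible representation. These evaluations separate the points of $A_F$.

**Step 2 (continuity of norms).** This step shows that for $a\in A_F$ the function $t\mapsto\|a(t)\|$ is continuous on $U_F$; it will give isometric connecting maps. Let $t_0\in U_F$. The set $W=\{t:f_\alpha(t)=f_\alpha(t_0)\ \text{for all}\ \alpha\in F\}$ is a finite intersection of clopen sets of the form $f_\alpha^{-1}(n)$, so it is a clopen neighbourhood of $t_0$, and $W\subset U_F$. On $W$ we have $M_{F,t}=M_{F,t_0}$, the generators $j_\alpha(d)$ are constant, and the generators $h1$ are continuous. So all elements of $A_F$, being uniform limits of polynomials in generators, are continuous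 $M_{F,t_0}$-valued functions on $W$.

**Step 3 (connecting maps).** This step embeds $A_F$ in $A_G$ for $F\subset G$. Restrict functions from $U_F$ to $U_G\subset U_F$ and apply $M_{F,t}\subset M_{G,t}$, $b\mapsto b\otimes1$. This is a unital \*-homomorphism carrying generators to the corresponding generators, so it maps $A_F$ into $A_G$. It is isometric: $U_G$ is dense in $T$, hence in the open set $U_F$, so by Step 2 $\sup_{U_G}\|a(t)\|=\sup_{U_F}\|a(t)\|$. For $F\subset G\subset G'$ the maps compose correctly.

Let $A=\varinjlim_FA_F$ and regard $A_F\subset A$. Then $A=\overline{\bigcup_FA_F}$ is unital and is the closure of an upward directed union of unital residually finite-dimensional subalgebras. The algebra $C(T)=A_\emptyset$ is central in $A$, because scalar functions are central in each $A_F$. For every $\alpha\in X$ there is a unital \*-homomorphism $j_\alpha:D\to A_{\{\alpha\}}\subset A$.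

**Step 4 (density character).** This step shows that $A$ has density character exactly $\kappa$. The functions $1$ and $1_{\{t(n)=\alpha\}}$ ($n\in\mathbb N$, $\alpha\in X$) separate the points of $T$, so by the Stone–Weierstrass theorem these $\kappa$ elements generate $C(T)$. Together with the $\kappa$ separable algebras $j_\alpha(D)$ they generate $A$. So the density is at most $\kappa$. The functions $1_{\{t(1)=\alpha\}}$, $\alpha\in X$, are at mutual distance $1$, so the density is at least $\kappa$.

## 7. Inner quasidiagonality of $A$

Let $x_1,\dots,x_n\in A$ and $\epsilon>0$. We produce the data in (2).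

**Step 1 (reduction to finitely many points).** This step replaces the $x_j$ by elements of one $A_F$. Choose a finite $F$ and $y_j\in A_F$ with $\|x_j-y_j\|<\epsilon/4$. Choose $t_j\in U_F$ with $\|y_j(t_j)\|>\|y_j\|-\epsilon/4$. Let $s_1,\dots,s_r$ be the distinct points among the $t_j$.

**Step 2 (one irreducible representation for each point).** This step constructs $\pi_i$ and $P_i$ with $P_i$ commuting exactly with $\pi_i(A_F)$. Let $\omega$ be a vector state of $M_{F,s_i}$. As $\mathrm{ev}_{s_i}$ is onto a full matrix algebra, $\omega\circ\mathrm{ev}_{s_i}$ is a pure state of $A_F$, with GNS representation equivalent to $\mathrm{ev}_{s_i}$. Pure states of a C\*-subalgebra extend to pure states; let $\varphi_i$ be a pure state of $A$ extending it, with GNS triple $(\pi_i,H_i,\xi_i)$. Then $\pi_i$ is irreducible. The subspace $K_i=\pi_i(A_F)\xi_i$ carries the GNS representation of $\varphi_i|_{A_F}$. So $K_i$ is finite-dimensional, $\pi_i(A_F)$-invariant, and the representation on it is equivalent to $\mathrm{ev}_{s_i}$. Let $P_i$ be the projection onto $K_i$. It commutes with $\pi_i(A_F)$, and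
$$\|P_i\pi_i(y)P_i\|=\|y(s_i)\|\quad\text{for }y\in A_F. \tag{5}$$

**Step 3 (inequivalence).** This step uses the centre. $C(T)$ is central, so it acts by scalars in the irreducible representation $\pi_i$; on $K_i$ it acts by evaluation at $s_i$. So $\pi_i(h)=h(s_i)1$ for $h\in C(T)$. The points $s_i$ are distinct, so $\pi_1,\dots,\pi_r$ are pairwise inequivalent.

**Step 4 (estimates).** This step verifies (2). Since $P_i$ commutes with $\pi_i(y_j)$, $\|[P_i,\pi_i(x_j)]\|\le2\|x_j-y_j\|<\epsilon$. Using (5) at the index $i$ with $s_i=t_j$,
$$\max_i\|P_i\pi_i(x_j)P_i\|>\|y_j(t_j)\|-\tfrac\epsilon4>\|y_j\|-\tfrac\epsilon2>\|x_j\|-\epsilon.$$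
By Lemma 1, $A$ is inner quasidiagonal. With Section 6 this proves part 1 of Theorem A. $\square$

## 8. The gap in every factor representation of $A$

Let $\pi$ be an irreducible, or more generally a nonzero factor, representation of $A$ on $\mathcal H$.

**Step 1 (a point of $T$).** This step locates $\pi$ over $T$. Since $C(T)$ is central in $A$, $\pi(C(T))$ lies in the centre of $\pi(A)''$, which is $\mathbb C1$. So there is $t_0\in T$ with $\pi(h)=h(t_0)1$ for all $h\in C(T)$. By (4) there is $\alpha\in X$ with $f_\alpha(t_0)=\infty$. Fix it, and put $\theta=\pi\circ j_\alpha:D\to B(\mathcal H)$, a unital representation on $\mathcal H\ne0$.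

**Step 2 (the copy $j_\alpha(D)$ lives at infinity).** This step shows $\theta(J)=0$. Let $d\in J$ be supported on coordinates $n\le N$. The function $j_\alpha(d)$ vanishes where $f_\alpha(t)>N$, so
$$j_\alpha(d)=j_\alpha(d)\chi,\qquad\chi=\sum_{n\le N}1_{f_\alpha^{-1}(n)}.$$
The sets $f_\alpha^{-1}(n)$, $n\in\mathbb N$, are clopen, so $\chi\in C(T)$, and $\chi(t_0)=0$ because $f_\alpha(t_0)=\infty$. Hence $\theta(d)=\pi(j_\alpha(d))\chi(t_0)=0$. Such $d$ are dense in $J$.

**Step 3 (property (T)).** This step reads off (1). Put $v_s=j_\alpha(u(s))\in A$ for $s\in S$. These are $m=|S|$ unitaries, and $\pi(v_s)=\theta(u(s))$. Lemma 3(ii) gives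
$$\max_{s\in S}\|[P,\pi(v_s)]\|\ge\delta/\sqrt2=:c$$
for every nonzero finite-rank projection $P$ on $\mathcal H$. The numbers $c$ and $m$ depend only on $S$ and $\delta$, not on $\kappa$ or $\pi$.

**Step 4 (no quasidiagonal irreducible representation).** This step draws the last conclusion. If $\pi$ were quasidiagonal, an increasing net of finite-rank projections $P_i\to I$ strongly would have $\|[P_i,\pi(v_s)]\|\to0$ for each of the finitely many $s\in S$, and $P_i\ne0$ eventually, contradicting Step 3. So the only family of quasidiagonal irreducible representations of $A$ is the empty one. It is not separating, since $A\ne0$. This completes the proof of Theorem A. $\square$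

**Proof of the rest of Theorem B.** If $\kappa\le\aleph_0$, an algebra of density character $\kappa$ is separable, and the reverse implication is part of the known theorem. If $\kappa\ge\aleph_1$, it fails for the algebra in Theorem A. $\square$

**Where uncountability enters.** Run the construction of Section 6 with $X$ countably infinite. Everything goes through except (4): there are now points $t$ with $X\subset\mathrm{ran}\,t$, and they are dense in $T$, since $X$ can be listed after any finite initial segment. For such $t$ choose a unit vector in each $\mathbb C^{k_{f_\alpha(t)}}$. The product vector states composed with $\mathrm{ev}_t:A_F\to M_{F,t}$ are compatible and define a state of $A$ to which Lemma 2 applies, giving a quasidiagonal irreducible representation $\pi_t$ with $\|\pi_t(y)\|\ge\|y(t)\|$ for $y\in A_F$. Given $x\ne0$, choose $y\in A_F$ with $\|x-y\|<\|x\|/4$. The set of $t\in U_F$ with $\|y(t)\|>\|x\|/2$ is open by continuity of the norm, and nonempty, so it contains a $t$ with $X\subset\mathrm{ran}\,t$; then $\|\pi_t(x)\|>\|x\|/4>0$. So for countable $X$ the algebra has a separating family of quasidiagonal irreducible representations. Only (4)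 separates the two cases.

## 9. Separable subalgebras of inner quasidiagonal algebras

We prove Theorem C. The equivalence of (b) and (c) is the known theorem applied to the larger separable subalgebra.

**Proof of (b)$\Rightarrow$(a).** Let $x_1,\dots,x_n\in A$ and $\epsilon>0$. By (b) there is a separable inner quasidiagonal $B\subset A$ containing the $x_j$. Lemma 1 for $B$ gives pairwise inequivalent irreducible representations $\pi_i$ of $B$ on $L_i$ and projections $P_i$, $i\le r$, with (2).

**Step 1 (passing to $A$).** This step finds irreducible representations of $A$ containing the $\pi_i$. A vector state of $\pi_i$, for a unit vector, is a pure state of $B$; extend it to a pure state $\varphi$ of $A$, with GNS representation $\rho_i$ and vector $\xi$. Let $(b_\lambda)$ be an approximate unit of $B$ with $0\le b_\lambda\le1$. Since $\varphi|_B$ is a state, $\|\rho_i(b_\lambda)\xi-\xi\|^2\le2-2\varphi(b_\lambda)\to0$, so $\xi\in\overline{\rho_i(B)\xi}$. Hence $\rho_i|_B$ restricted to $\overline{\rho_i(B)\xi}$ is the GNS representation of $\varphi|_B$, that is, equivalent to $\pi_i$.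

**Step 2 (grouping equivalent representations).** The $\rho_i$ may be equivalent to each other, although the $\pi_i$ are not; this step repairs that. Partition $\{1,\dots,r\}$ by the equivalence class of $\rho_i$ and fix one representative $\rho$ of each class. All $\pi_i$ with $i$ in the class are then realized as subrepresentations of $\rho|_B$ on subspaces of $H_\rho$. For $i\ne i'$ in the class, the projection of $H_\rho$ onto one subspace, restricted to the other, is an intertwiner between inequivalent irreducible representations, so it is $0$: the subspaces are mutually orthogonal. Put $P_\rho=\sum P_i$ over the class, with $P_i$ transported to the respective subspace. The subspaces are orthogonal and reduce $\rho(B)$, so $[P_\rho,\rho(x_j)]$ and $P_\rho\rho(x_j)P_\rho$ are direct sums over the class, with zero elsewhere. Their norms are the maxima over the class of $\|[P_i,\pi_i(x_j)]\|$ and $\|P_i\pi_i(x_j)P_i\|$. So the pairs $(\rho,P_\rho)$ satisfy (2) in $A$, and $A$ is inner quasidiagonal by Lemma 1. $\square$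

**Proof of (a)$\Rightarrow$(b).** Let $C\subset A$ be separable. We enlarge $C$ countably many times, so that the representations provided by Lemma 1 for $A$ restrict well to the result. The danger is that irreducibility or inequivalence is lost on restriction; both will be forced by adding elements to the subalgebra.

**Step 1 (the construction).** This step defines separable $C=C_0\subset C_1\subset\cdots\subset A$ and countable dense sets $Y_k\subset C_k$, increasing in $k$. Given $C_k$ and $Y_k$, for each finite tuple from $Y_k$ and each $\epsilon=1/q$, $q\in\mathbb N$, not treated before, fix a datum $(\pi_i,H_i,P_i)_{i\le r}$ for $A$ satisfying (2). Omit every $i$ with $P_i=0$; this does not affect (2). At stage $k$ there are countably many data, including those from earlier stages. For each datum let $\rho=\bigoplus_i\pi_i$, and let $L_i^{(k)}$ be the closed linear span of $P_iH_i$ and $\pi_i(C_k)P_iH_i$. It is separable, nonzero and $\pi_i(C_k)$-invariant, and it increases with $k$. Let $E_i^{(k)}$ be a countable dense set of nonzero vectors in $L_i^{(k)}$, chosen increasing in $k$.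

For all $\xi,\eta\in E_i^{(k)}$, all $m\in\mathbb N$, and all $\xi'\in E_j^{(k)}$ with $j\ne i$, there is $a\in A$ with
$$\|\rho(a)\|\le\frac{\|\eta\|}{\|\xi\|},\qquad\|\pi_i(a)\xi-\eta\|<\frac1m,\qquad\|\pi_j(a)\xi'\|<\frac1m. \tag{6}$$
Indeed, $\rho(A)''=\bigoplus B(H_i)$ contains the operator that is $\zeta\mapsto\|\xi\|^{-2}\langle\zeta,\xi\rangle\eta$ on $H_i$ and $0$ on the other summands. It has norm $\|\eta\|/\|\xi\|$, sends $\xi$ to $\eta$ and kills $\xi'$. By Kaplansky's density theorem it is a strong limit of elements of $\rho(A)$ with norm at most $\|\eta\|/\|\xi\|$. If $r=1$, the last condition in (6) is omitted.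

Choose one $a$ for each of these countably many requirements, over all data of stage $k$. Let $C_{k+1}$ be generated by $C_k$ and these elements, and let $Y_{k+1}\supset Y_k$ be a countable dense subset of $C_{k+1}$. Finally put $B=\overline{\bigcup_kC_k}$ and $Y=\bigcup_kY_k$. Then $B$ is separable, $C\subset B$, and $Y$ is dense in $B$.

Fix a datum, and let $L_i=\overline{\bigcup_kL_i^{(k)}}$ over the stages at which the datum is present. It contains $P_iH_i$ and is $\pi_i(B)$-invariant, since $L_i^{(k)}$ is $\pi_i(C_k)$-invariant and both increase. The set $\bigcup_kE_i^{(k)}$ is dense in $L_i$.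

**Step 2 (irreducibility).** This step shows that $B$ acts irreducibly on $L_i$. Let $0\ne\zeta\in L_i$ and $\eta\in\bigcup_kE_i^{(k)}$. For $\xi\in\bigcup_kE_i^{(k)}$ and $m\in\mathbb N$, an element $a\in B$ as in (6) satisfies
$$\|\pi_i(a)\zeta-\eta\|\le\|\pi_i(a)(\zeta-\xi)\|+\|\pi_i(a)\xi-\eta\|\le\frac{\|\eta\|}{\|\xi\|}\|\zeta-\xi\|+\frac1m.$$
Letting $\xi\to\zeta\ne0$ and $m\to\infty$, we see that $\eta\in\overline{\pi_i(B)\zeta}$. Such $\eta$ are dense in $L_i$, so every nonzero vector of $L_i$ is cyclic for $B$.

**Step 3 (inequivalence).** This step shows that the restrictions to $L_i$ and $L_j$, $i\ne j$, are inequivalent. Suppose $V:L_i\to L_j$ is a unitary intertwining $\pi_i|_B$ and $\pi_j|_B$, and let $\zeta\in L_i$ be a unit vector. Take $\xi=\eta\in\bigcup_kE_i^{(k)}$ and $\xi'\in\bigcup_kE_j^{(k)}$; both lie in the sets of a common stage. For $a\in B$ as in (6) we have $\|\rho(a)\|\le1$, so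
$$\|\pi_i(a)\zeta-\zeta\|\le2\|\zeta-\xi\|+\frac1m,\qquad\|\pi_j(a)V\zeta\|\le\|V\zeta-\xi'\|+\frac1m.$$
With $\xi$ close to $\zeta$, $\xi'$ close to $V\zeta$ and $m$ large, $\|\pi_i(a)\zeta\|$ is close to $1$ and $\|\pi_j(a)V\zeta\|$ is close to $0$. But $\|\pi_j(a)V\zeta\|=\|V\pi_i(a)\zeta\|=\|\pi_i(a)\zeta\|$, a contradiction.

**Step 4 (conclusion for $B$).** This step checks (2) in $B$. Every finite tuple from $Y$ lies in some $Y_k$, so for each $q$ it has a datum with $\epsilon=1/q$. The projections $P_i$ have range in $L_i$, so they restrict to finite-rank projections on $L_i$. Restricting to $L_i$ does not increase $\|[P_i,\pi_i(y)]\|$ and does not change $\|P_i\pi_i(y)P_i\|$. By Steps 2 and 3, the representations $\pi_i|_B$ on $L_i$ with these projections satisfy (2) in $B$ for the tuple and $\epsilon=1/q$. For general $x_1,\dots,x_n\in B$ and $\epsilon>0$, choose $q$ with $1/q<\epsilon/3$ and $y_j\in Y$ with $\|x_j-y_j\|<\epsilon/3$. The data for $(y_j)$ and $1/q$ satisfy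
$$\|[P_i,\pi_i(x_j)]\|\le\|[P_i,\pi_i(y_j)]\|+2\|x_j-y_j\|<\epsilon,$$
$$\max_i\|P_i\pi_i(x_j)P_i\|>\|y_j\|-\tfrac1q-\|x_j-y_j\|>\|x_j\|-\epsilon,$$
where, if the family is empty, the second line holds because then $0>\|y_j\|-\frac1q$, and the first is vacuous. By Lemma 1, $B$ is inner quasidiagonal, and it is a separable subalgebra containing $C$. $\square$
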